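\title{$P$-minimal expansions of $p$-adic fields without definable Skolem functions}

\begin{abstract}
We show that every finite extension $K$ of $\mathbb Q_p$, and in particular $\mathbb Q_p$ itself, has a $P$-minimal expansion without definable Skolem functions. This answers a question of Cubides Kovacsics and Nguyen in the negative. The expansion is obtained by adding one binary relation, a family of balls $g(x)$ of constant radius whose centers are sums of fractional powers of $x$ with lacunary exponents. We determine exactly on which definable sets a point of $g(x)$ can be chosen definably. The proof of $P$-minimality is a back-and-forth argument that rests on a linear independence property of the balls. We also show that in every $P$-minimal structure definable choice is possible in families of finite sets.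
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathcal L_{\mathrm{ring}}=(+,-,\cdot,0,1)$. A field is \emph{$p$-adically closed} if it is elementarily equivalent, in $\mathcal L_{\mathrm{ring}}$, to a finite extension of $\mathbb Q_p$. For a language $\mathcal L$, ``$\mathcal L$-definable'' means definable by an $\mathcal L$-formula with parameters.

\begin{definition}
Let $\mathcal L\supseteq\mathcal L_{\mathrm{ring}}$ be a language and $K$ a $p$-adically closed field.
\begin{itemize}
\item The structure $(K,\mathcal L)$ is \emph{$P$-minimal} if for every structure $(K',\mathcal L)$ elementarily equivalent to $(K,\mathcal L)$, every $\mathcal L$-definable subset of $K'$ is $\mathcal L_{\mathrm{ring}}$-definable.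
\item The structure $(K,\mathcal L)$ \emph{has definable Skolem functions} if for all $m,n\ge1$ and every $\mathcal L$-definable $X\subseteq K^{m+n}$, with projection $\operatorname{pr}\colon K^{m+n}\to K^m$ onto the first $m$ coordinates, there is an $\mathcal L$-definable function $f\colon\operatorname{pr}(X)\to K^n$ with $(x,f(x))\in X$ for all $x\in\operatorname{pr}(X)$.
\end{itemize}
\end{definition}

The valuation is part of every such structure. Indeed, let $K$ be a finite extension of $\mathbb Q_p$ with normalized valuation $v\colon K^\times\to\mathbb Z$ and valuation ring $O$, and let $N>v(p)$ be prime to $p$. Then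
\begin{equation}\label{eq:defO}
x\in O\iff \exists y\;\; y^N=1+px^N .
\end{equation}
If $v(x)\ge0$, Hensel's lemma gives $y$. If $v(x)<0$, then $v(1+px^N)=v(p)+Nv(x)$ is not a multiple of $N$, because $0<v(p)<N$. So $O$ is defined without parameters, comparison and divisibility of values can be expressed in $\mathcal L_{\mathrm{ring}}$, and every $p$-adically closed field carries a valuation defined by \eqref{eq:defO}.

$P$-minimality is a condition on subsets of the line, while definable Skolem functions concern families. The two meet as follows. To choose points in the fibers of $X\subseteq K^{m+n}$ one may choose one coordinate at a time: first choose $f_1(x)$ in the fibers of the projection of $X$ to $K^{m+1}$, then pass to $\{(x,y_2,\dots,y_n):(x,f_1(x),y_2,\dots,y_n)\in X\}$. So only the case $n=1$ matters, and there each fiber $X_x$ is an $\mathcal L_{\mathrm{ring}}$-definable subset of the line. The question is whether tame fibers allow a uniform choice. For ordered fields the analogous statement is true: if every definable subset of the line is a finite union of points and intervals, one takes the leftmost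 piece of the fiber and in it the point itself, the midpoint, an endpoint shifted by $1$, or $0$. In the $p$-adic setting there is no order, but finite fibers are still harmless.

\begin{proposition}\label{prop:finite}
Let $(M,\mathcal L)$ be a $P$-minimal structure on a $p$-adically closed field and let $X\subseteq M^{m+n}$ be an $\mathcal L$-definable set all of whose fibers $X_x$, $x\in M^m$, are finite. Then there is an $\mathcal L$-definable $f\colon\operatorname{pr}(X)\to M^n$ with $(x,f(x))\in X$ for all $x\in\operatorname{pr}(X)$.
\end{proposition}

The short proof is in Section~\ref{sec:finite} and is independent of the rest of the paper. The next simplest fibers are balls, and a ball has no midpoint: each of its points is a center. It is known that there are $P$-minimal structures $(K,\mathcal L)$ without definable Skolem functions in which $K$ is a non-standard $p$-adically closed field, that is, not a finite extension of $\mathbb Q_p$. Cubides Kovacsics and Nguyen \cite{CKN} ask about the standard fields: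

\begin{quote}
\emph{Does every $P$-minimal structure $(K,\mathcal L)$, with $K$ equal to $\mathbb Q_p$ or to a finite extension of $\mathbb Q_p$, have definable Skolem functions?}
\end{quote}

One could guess that the answer is yes. In a standard field every coset of $O$ does have a preferred point, namely the finite sum $\sum_{-n\le i<0}a_i\pi^i$ with $\pi$ a uniformizer and digits $a_i$ from a fixed set of representatives of the residue field. But the length of this sum is unbounded, and definability is tested in elementary extensions, where the value group is no longer $\mathbb Z$. The answer is no, for every such $K$.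

\subsection{The construction and the main theorem}

Fix a finite extension $K$ of $\mathbb Q_p$ with valuation $v\colon K^\times\to\mathbb Z$, valuation ring $O$ and residue field $\mathbb F_q$. Fix a uniformizer $\pi$ that is algebraic over $\mathbb Q$; one exists because $K=\mathbb Q_p(\alpha)$ with $\alpha$ algebraic over $\mathbb Q$ by Krasner's lemma, and $\mathbb Q(\alpha)$ is dense in $K$. Fix a prime $\ell\nmid p(q-1)$. Since $p(q-1)$ is even, $\ell\ge3$. The choice of $\ell$ makes $\ell$-th roots unique, so that fractional powers are definable functions.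

\begin{lemma}\label{lem:roots}
Let $x\in K^\times$ and $n\ge0$. If $\ell^n\mid v(x)$, there is a unique $y\in K$ with $y^{\ell^n}=x$. Writing $x^{a/\ell^n}=y^a$ for $a\in\mathbb Z$, we have $v\big((1+s)^e-1\big)\ge v(s)$ whenever $v(s)>0$ and $e\in\mathbb Z[1/\ell]$.
\end{lemma}

\begin{proof}
Let $u\in O^\times$. Since $\ell\nmid q-1$, the polynomial $X^\ell-u$ has exactly one root modulo $\pi$, and since $\ell\ne p$ this root is simple. By Hensel's lemma $u\mapsto u^\ell$ is a bijection of $O^\times$. If $x=\pi^{\ell^nm}u$, then $\pi^m$ times the $\ell^n$-th root of $u$ is a root of $x$; two roots differ by a unit whose $\ell^n$-th power is $1$, hence are equal. For the last claim, $1+sO$ is a group, so it suffices to show that it is closed under $\ell$-th roots. If $y^\ell\in 1+sO$, then $y\equiv1\bmod\pi$ by uniqueness in $\mathbb F_q^\times$, so $1+y+\dots+y^{\ell-1}\equiv\ell$ is a unit and $v(y-1)=v(y^\ell-1)\ge v(s)$.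
\end{proof}

By uniqueness of roots, $x^e$ does not depend on the way $e$ is written as a fraction, and $(xx')^e=x^ex'^e$, $x^{e+e'}=x^ex^{e'}$, $v(x^e)=e\,v(x)$ whenever the terms are defined.

For $i\ge1$ the \emph{$i$-th block} of exponents is
\[
B_i=\{e_{i,t}:0\le t<i\},\qquad e_{i,t}=\ell^{-i!}+t\,\ell^{-2\,i!}.
\]
Put $S_0(x)=0$, and for $i\ge1$ and $\ell^{2\,i!}\mid v(x)$ put
\[
S_i(x)=\sum_{j=1}^{i}\ \sum_{e\in B_j}x^{e}.
\]
For $v(x)<0$ let $I(x)$ be the largest $i\ge1$ with $\ell^{2\,i!}\mid v(x)$, and $I(x)=0$ if there is none. It exists because $v(x)$ is a nonzero integer. Define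
\[
g(x)=S_{I(x)}(x)+O,\qquad R=\{(x,z)\in K^2: v(x)<0,\ z\in g(x)\},
\]
and let $\mathcal L=\mathcal L_{\mathrm{ring}}\cup\{R\}$ and $\mathcal K=(K,+,-,\cdot,0,1,R)$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] The structure $\mathcal K$ is $P$-minimal.
\item[(2)] Let $D\subseteq\{x\in K:v(x)<0\}$ be $\mathcal L$-definable. There is an $\mathcal L$-definable function $h\colon D\to K$ with $h(x)\in g(x)$ for all $x\in D$ if and only if $I$ is bounded on $D$.
\end{enumerate}
In particular there is no definable Skolem function for $R\subseteq K^{1+1}$.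
\end{theorem}

The last sentence is the case $D=\{v<0\}=\operatorname{pr}(R)$, where $I$ is unbounded because $I(\pi^{-\ell^{2\,i!}})=i$. Thus definable choice fails already for $m=n=1$ and a family of balls of constant radius. It also follows that the preferred point of a coset of $O$ described above is not a definable function of the coset: otherwise it would give a definable choice in $g(x)$.

Section~\ref{sec:props} extracts four first-order properties of the family $g$; after that the definition of $R$ is not used again. Section~\ref{sec:model} shows the main idea in the smallest case and explains the shape of the exponents. Section~\ref{sec:background} recalls the standard facts. Sections~\ref{sec:setup} to~\ref{sec:step} develop the independence property and prove that it survives the adjunction of one element; this is the core of the paper. Section~\ref{sec:bf} contains the back-and-forth argument and the proof of Theorem~\ref{thm:main}.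

\section{First-order properties of the family of balls}\label{sec:props}

Two facts about the exponents are used throughout.
\begin{itemize}
\item[(E1)] $B_i\subset[\ell^{-i!},2\ell^{-i!})\cap\ell^{-2\,i!}\mathbb Z$, and $2\ell^{-(i+1)!}\le\ell^{-i!}$ for $i\ge1$. So the blocks are disjoint, each lies below the previous one, and for $i\ge0$ every exponent in a block $B_j$ with $j>i$ is less than $2\ell^{-(i+1)!}$.
\item[(E2)] In lowest terms, $e_{i,t}$ has denominator $\ell^h$ with $i!\le h\le 2\,i!$.
\end{itemize}
Fact (E1) holds because $t<i\le\ell^{i!}$, $(i+1)!\ge i!+1$ and $\ell\ge3$. For (E2), write $e_{i,t}=(\ell^{i!}+t)\ell^{-2\,i!}$. If $t=0$, then $h=i!$. If $t>0$, then $\operatorname{ord}_\ell t<t<i\le i!$, so $h=2\,i!-\operatorname{ord}_\ell t\ge 2\,i!-i\ge i!$.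

\begin{example}
Let $K=\mathbb Q_2$ and $\ell=3$. Then $B_1=\{\frac13\}$ and $B_2=\{\frac19,\frac19+\frac1{81}\}$. If $9\nmid v(x)$, then $g(x)=\mathbb Z_2$. For $x=2^{-9}$ we have $I(x)=1$ and $g(x)=2^{-3}+\mathbb Z_2$. For $x=2^{-81}$ we have $I(x)=2$ and $g(x)=2^{-27}+2^{-10}+2^{-9}+\mathbb Z_2$.
\end{example}

\begin{remark}
The sections of $R$ in $K$ are $\mathcal L_{\mathrm{ring}}$-definable, as $P$-minimality requires. For fixed $x$ the section is a ball or empty. Fix $z$. If $I(x)\ge1$, every element of $g(x)$ has value $v(x)/\ell<0$, since $1/\ell$ is the largest exponent. So for $z\in O$ the section is $\{x:v(x)<0,\ \ell^2\nmid v(x)\}$. For $v(z)<0$ the condition $z\in g(x)$ forces $v(x)=\ell v(z)$, which fixes $I(x)=i$; the section is empty if $i=0$ and equals $\{x:v(x)=\ell v(z),\ z-S_i(x)\in O\}$ otherwise. The content of Theorem~\ref{thm:main}(1) is that this persists for all formulas and in all elementarily equivalent structures.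
\end{remark}

For each fixed $i\in\mathbb N$ the conditions $I(x)\ge i$ and $I(x)=i$ are divisibility conditions on $v(x)$, and the partial function $S_i$ is $\mathcal L_{\mathrm{ring}}$-definable without parameters. Hence each of the following statements is, for fixed $i$, an $\mathcal L$-sentence.

\begin{lemma}\label{lem:P}
The following hold in $\mathcal K$ for every $i\ge0$.
\begin{itemize}
\item[(P0)] $R(x,z)$ implies $v(x)<0$, and for $v(x)<0$ the set $g(x)=\{z:R(x,z)\}$ is a coset of $O$.
\item[(P1)] If $v(x)<0$, $I(x)\ge i$ and $z\in g(x)$, then $\ell^{(i+1)!}\,v(z-S_i(x))\ge 2v(x)$.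
\item[(P2)] If $v(x)<0$ and $I(x)=i$, then $S_i(x)\in g(x)$.
\item[(P3)] If $v(x)<0$, $I(x)\ge i$, $v(s)>0$ and $\ell^{(i+1)!}v(s)\ge-2v(x)$, then
\[ g(x(1+s))=g(x)+S_i(x(1+s))-S_i(x). \]
\end{itemize}
\end{lemma}

\begin{proof}
(P0) and (P2) restate the definition. In (P1), $z-S_i(x)$ is the sum of an element of $O$ and of terms $x^e$ with $e<2\ell^{-(i+1)!}$ by (E1); as $v(x)<0$, each summand has value at least $2\ell^{-(i+1)!}v(x)$. In (P3), $v(x(1+s))=v(x)$, so $I(x(1+s))=I(x)$, and it suffices to see that $(x(1+s))^e-x^e\in O$ for $e$ in a block $B_j$ with $i<j\le I(x)$. By Lemma~\ref{lem:roots} and (E1),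
\[ v\big(x^e((1+s)^e-1)\big)\ge e\,v(x)+v(s)\ge 2\ell^{-(i+1)!}v(x)+v(s)\ge0. \qedhere \]
\end{proof}

Let $\mathbb M$ be a model of $\operatorname{Th}(\mathcal K)$, with valuation $v$, value group $\Gamma$ and valuation ring again called $O$. The least positive element of $\Gamma$ generates a convex subgroup, which we identify with $\mathbb Z$. Lemma~\ref{lem:roots} (for each $n$ and $e$) and (P0)--(P3) hold in $\mathbb M$. For $v(x)<0$ let $g(x)=\{z:R(x,z)\}$ and let $I(x)\in\mathbb N\cup\{\infty\}$ be the supremum of $0$ and of all $i\ge1$ with $v(x)\in\ell^{2\,i!}\Gamma$.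

\begin{definition}
An element $x\in\mathbb M$ is \emph{deep} if $v(x)<0$ and $I(x)=\infty$, that is, $v(x)\in\bigcap_n\ell^n\Gamma$. For $A\subseteq\mathbb M$ let $A^\infty$ be the set of deep elements of $A$.
\end{definition}

If $x$ is deep, then $v(x)<\mathbb Z$, meaning $v(x)<n$ for all $n\in\mathbb Z$: otherwise $v(x)\in\mathbb Z$, and by convexity $v(x)\in\bigcap_n\ell^n\mathbb Z=0$. For $x$ not deep, (P2) names a point of $g(x)$. For $x$ deep it does not; (P1) only says that the partial sums $S_i(x)$ come closer and closer to $g(x)$, as if $g(x)$ were centered at the infinite series $\sum_e x^e$.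

\section{The smallest case}\label{sec:model}

Let $\mathbb M$ be an elementary extension of $\mathcal K$ that contains a deep element $x$. A definable choice function would have to give a point of $g(x)$. The first obstruction is an argument in the style of Liouville: the series $\sum_ex^e$ is too lacunary for $g(x)$ to contain a point algebraic over $K(x)$.

\begin{example}\label{ex:liouville}
\emph{No element of $g(x)$ is algebraic over $K(x)$.} Since $v(x)<\mathbb Z$, no nonzero multiple of $v(x)$ lies in $\mathbb Z=v(K^\times)$. So the nonzero terms of a polynomial $\sum a_nx^n$ over $K$ have distinct values, and $v(K(x)^\times)=\mathbb Z\oplus\mathbb Zv(x)$. Suppose that $z\in g(x)$ has degree $d$ over $K(x)$. For $i\ge1$ put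
\[ L_i=K(x,z)\big(x^{\ell^{-2\,i!}}\big),\qquad \beta_i=z-S_i(x)\in L_i,\qquad [L_i:K(x)]\le d\,\ell^{2\,i!}. \]
Write $\beta_i=\sum_{e\in B_{i+1}}x^e+(z-S_{i+1}(x))$. The term of least value in the block is $x^e$ with $e=e_{i+1,i}$, the largest exponent, and $v(z-S_{i+1}(x))\ge2\ell^{-(i+2)!}v(x)>e\,v(x)$ by (P1) and (E1). Hence $v(\beta_i)=e\,v(x)$. The index $N$ of $v(K(x)^\times)$ in $v(L_i^\times)$ is at most $[L_i:K(x)]$, and $Ne\,v(x)\in\mathbb Z\oplus\mathbb Zv(x)$ forces $Ne\in\mathbb Z$. By (E2), $\ell^{(i+1)!}\le N\le d\,\ell^{2\,i!}$, which is false for large $i$.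
\end{example}

This explains the factorials: the roots needed to write down $S_i(x)$ cost a field extension of degree $\ell^{2\,i!}$, and the next term demands ramification $\ell^{(i+1)!}$.

Now let $z\in g(x)$. We shall see that $z$ and $z+1$ generate isomorphic valued fields over the relative algebraic closure of $K(x)$ in $\mathbb M$. If the isomorphism $z\mapsto z+1$ also respects $R$ and extends to an elementary map, then no function definable over $K$ can send $x$ to $z$, and part (2) of the theorem follows. To respect $R$ we must know, for \emph{every} deep $x'$ algebraic over $K(x,z)$, whether $g(x')$ contains a point algebraic over $K(x,z)$, and if so which. For $x'$ very close to $x$, (P3) gives such a point explicitly. We want there to be no others, and so there should be no hidden relations among the balls.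

\begin{example}\label{ex:minus}
Suppose that we had used only the exponents $\ell^{-i!}$. Since $\ell$ is odd, $(-1)^{1/\ell}=-1$, so we would have $g(-x)=-g(x)$: a point of $g(x)$ would give a point of $g(-x)$, although $-x$ is not close to $x$. With the blocks, $(-1)^{e_{j,t}}=(-1)^{\ell^{j!}+t}=(-1)^{t+1}$, so
\[ S_i(x)+S_i(-x)=2\sum_{j\le i}\ \sum_{t<j,\ t\text{ odd}}x^{e_{j,t}} . \]
The coset $g(x)+g(-x)$ of $O$ again contains no element $z$ algebraic over $K(x)$. Take $L_i$ as before, $\beta_i=z-S_i(x)-S_i(-x)\in L_i$, and let $e=e_{i+1,t}$ with $t\le i$ the largest odd index. The leading term of the block $B_{i+1}$ is $2x^e$. Its value $v(2)+e\,v(x)$ is less than $2\ell^{-(i+2)!}v(x)$, because $v(2)\in\mathbb Z$ while $(e-2\ell^{-(i+2)!})|v(x)|>\mathbb Z$. So $v(\beta_i)=v(2)+e\,v(x)$, and $Ne\in\mathbb Z$ as before.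
\end{example}

In general, a linear combination of $r$ balls $g(x\theta_1),\dots,g(x\theta_r)$ contributes to the $t$-th exponent of a block a coefficient of the form $\sum_ja_jb_j^{\,t}$ with distinct $b_j$. At most $r-1$ consecutive such sums can vanish, by the Vandermonde determinant. This is why the exponents in a block form an arithmetic progression and why the blocks grow in length. The same information yields $P$-minimality: if it is known which balls $g(x')$ meet the field generated by a model $M$ and one element $y$, then the $\mathcal L_{\mathrm{ring}}$-type of $y$ over $M$ determines its $\mathcal L$-type.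

\section{Background}\label{sec:background}

\subsection{Valued fields}

For a valued field $(L,\nu)$ we write $\nu L$ for the value group and $L\nu$ for the residue field. It is \emph{henselian} if every simple root of the reduction of a monic polynomial over the valuation ring lifts to a root in $L$; equivalently, $\nu$ extends uniquely to the algebraic closure of $L$. An extension $L\subseteq L'$ of valued fields is \emph{immediate} if $\nu L'=\nu L$ and $L'\nu=L\nu$. Inside a henselian extension $L'$ of $L$ there is a smallest henselian intermediate field, the \emph{henselization} of $L$; it is algebraic and immediate over $L$.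

The convex subgroups of an ordered abelian group are linearly ordered by inclusion, and an archimedean ordered abelian group embeds in $\mathbb R$. A nontrivial valuation with archimedean value group has \emph{rank one}. For a convex subgroup $H$ of $\nu L$ we write $\gamma>H$ if $\gamma>\delta$ for all $\delta\in H$. The \emph{coarsening} of $\nu$ by $H$ is the valuation $L^\times\to\nu L/H$; its valuation ring is $O_H=\{a:\nu(a)\ge\delta\text{ for some }\delta\in H\}$, with maximal ideal $\{a:\nu(a)>H\}$. If $H\subseteq H'$, the coarsening by $H$ induces on the residue field of $O_{H'}$ a valuation with value group $H'/H$, whose residue field is the residue field of $O_H$.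

Let $(L,\nu)\subseteq(L',\nu)$ be valued fields with residue fields $k\subseteq k'$.
\begin{itemize}
\item[(V1)] Coarsenings of a henselian valuation, and the valuations that they induce on the residue field of a coarsening, are henselian.
\item[(V2)] If $[L':L]=n<\infty$, then $(\nu L':\nu L)\,[k':k]\le n$. If $L'/L$ is algebraic, so is $k'/k$.
\item[(V3)] Let $t\in L'$. If $\nu(t)=0$ and the residue of $t$ is transcendental over $k$, then $L(t)$ has value group $\nu L$ and residue field $k(\operatorname{res}t)$. If no nonzero multiple of $\nu(t)$ lies in $\nu L$, then $\nu L(t)=\nu L\oplus\mathbb Z\nu(t)$. In both cases $t$ is transcendental over $L$.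
\item[(V4)] (Abhyankar's inequality) $\operatorname{trdeg}(k'/k)+\dim_{\mathbb Q}\mathbb Q\otimes(\nu L'/\nu L)\le\operatorname{trdeg}(L'/L)$.
\item[(V5)] If $(L,\nu)$ is henselian of residue characteristic $0$, it has no proper immediate algebraic extension, and its valuation ring contains a field $C$ that the residue map sends isomorphically onto $k$.
\item[(V6)] A field with a valuation of rank one is dense in its henselization.
\item[(V7)] Isomorphisms of valued fields extend to the henselizations.
\end{itemize}
For the first case of (V3): if $0\ne P\in L[X]$ and $a$ is a coefficient of least value, then $P(t)/a$ has as residue the reduction of $P/a$ evaluated at $\operatorname{res}t$, which is nonzero. In the second case the nonzero terms of $P(t)$ have distinct values. For the field $C$ in (V5), take a maximal subfield of the valuation ring. If a residue were transcendental over $\operatorname{res}C$, any lift $t$ of it would give a larger subfield $C(t)$; if it were algebraic over $\operatorname{res}C$ and not in it, Hensel's lemma applied to a lift to $C[X]$ of its minimal polynomial would give a larger subfield.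 So $\operatorname{res}C=k$.

We need one fact from field theory. In characteristic $0$, an extension $k'/k$ is \emph{regular} if $k$ is relatively algebraically closed in $k'$. Let $k',k''$ be extensions of $k$ in a common field. Then $k'$ is \emph{free} from $k''$ over $k$ if some transcendence basis of $k'/k$ is algebraically independent over $k''$, and $k'$ is \emph{linearly disjoint} from $k''$ over $k$ if elements of $k'$ that are linearly independent over $k$ remain so over $k''$.
\begin{itemize}
\item[(V8)] If $k'/k$ is regular and $k'$ is free from $k''$ over $k$, then $k'$ is linearly disjoint from $k''$ over $k$.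
\end{itemize}

\subsection{$p$-adically closed fields}

A \emph{$\mathbb Z$-group} is an ordered abelian group with a least positive element $1$ in which, for every $n\ge1$, every element is congruent modulo $n$-th multiples to one of $0,1,\dots,n-1$. A \emph{$p$-valued field} is a valued field of characteristic $0$ and residue characteristic $p$ for which $O/pO$ has finite dimension over $\mathbb F_p$; this dimension is the \emph{$p$-rank}. It equals $ef$, where $f$ is the degree of the residue field over $\mathbb F_p$ and $v(p)=e\cdot1$ for the least positive value $1$. We use the following from Prestel and Roquette \cite{PR}.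
\begin{itemize}
\item[(PR1)] A $p$-valued field is $p$-adically closed if and only if it is henselian and its value group is a $\mathbb Z$-group. It then has no proper algebraic extension of the same $p$-rank.
\item[(PR2)] A subfield that is relatively algebraically closed in a $p$-adically closed field is $p$-adically closed of the same $p$-rank.
\item[(PR3)] If $E\subseteq E'$ are $p$-adically closed of the same $p$-rank, then $E$ is an elementary substructure of $E'$ in $\mathcal L_{\mathrm{ring}}$.
\end{itemize}

\subsection{Model theory}

A structure $\mathbb M$ is \emph{$\kappa^+$-saturated} if every finitely satisfiable set of formulas in one variable with parameters from a set of size at most $\kappa$ is satisfied by an element of $\mathbb M$. Every structure has a $\kappa^+$-saturated elementary extension. A map $f\colon A\to\mathbb M$ with $A\subseteq\mathbb M$ is \emph{elementary} if $\mathbb M\models\varphi(a)\leftrightarrow\varphi(fa)$ for all formulas $\varphi$ without parameters and tuples $a$ from $A$. The set $\operatorname{acl}(A)$ is the union of the finite sets definable over $A$.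
\begin{itemize}
\item[(T1)] An elementary bijection $A\to B$ extends to an elementary bijection $\operatorname{acl}(A)\to\operatorname{acl}(B)$.
\item[(T2)] Let $\mathcal I$ be a set of isomorphisms between substructures of $\mathbb M$ such that for all $f\in\mathcal I$ and $y\in\mathbb M$, some member of $\mathcal I$ extending $f$ has $y$ in its domain and some member extending $f$ has $y$ in its range. Then every member of $\mathcal I$ is elementary.
\item[(T3)] Let $\mathcal L_0\subseteq\mathcal L$ be countable languages, $M\subseteq\mathbb M$ with $|M|\le\kappa$, $\mathbb M$ a $\kappa^+$-saturated $\mathcal L$-structure, and $\varphi(x)$ an $\mathcal L$-formula over $M$. If any two elements of $\mathbb M$ with the same $\mathcal L_0$-type over $M$ both satisfy $\varphi$ or both satisfy $\neg\varphi$, then $\varphi$ is equivalent in $\mathbb M$ to an $\mathcal L_0$-formula over $M$.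
\end{itemize}

\section{Deep elements, classes and independence}\label{sec:setup}

\subsection{Full subfields}

From here to the end of Section~\ref{sec:bf}, $\kappa$ is an infinite cardinal and $\mathbb M$ is a $\kappa^+$-saturated model of $\operatorname{Th}(\mathcal K)$. Its value group $\Gamma$ is a $\mathbb Z$-group, its residue field is $\mathbb F_q$, and $v(p)\in\mathbb Z$. The minimal polynomial of $\pi$ over $\mathbb Q$ has a root of value $1$ in $\mathbb M$; we fix one and call it $\pi$ again. \emph{Small} means of cardinality at most $\kappa$.

A \emph{full} field is a small subfield $E\subseteq\mathbb M$ that is relatively algebraically closed in $\mathbb M$. We write $\Gamma_E=v(E^\times)$, and $E\langle y_1,\dots,y_n\rangle$ for the relative algebraic closure of $E(y_1,\dots,y_n)$ in $\mathbb M$, which is again full. The facts (PR1)--(PR3) give the following.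
\begin{itemize}
\item[(F1)] A full field $E$ is an $\mathcal L_{\mathrm{ring}}$-elementary substructure of $\mathbb M$. It is henselian, contains $\pi$ (which is algebraic over $\mathbb Q$), has residue field $\mathbb F_q$, and $\Gamma_E\supseteq\mathbb Z$ is a $\mathbb Z$-group.
\item[(F2)] If $x\in E^\times$ and $v(x)\in\ell^n\Gamma$, then $x^{1/\ell^n}\in E$, since this root is algebraic over $E$. In particular $S_i(x)\in E$ for $i\le I(x)$.
\item[(F3)] A field isomorphism $f\colon E\to E'$ between full fields is $\mathcal L_{\mathrm{ring}}$-elementary, by (F1) for $E$ and $E'$. So it maps $O\cap E$ onto $O\cap E'$, satisfies $I(fx)=I(x)$, and commutes with the functions $S_i$.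
\item[(F4)] For $E$ full, $E\langle y\rangle=\operatorname{acl}(E\cup\{y\})$ in $\mathcal L_{\mathrm{ring}}$: elements algebraic over $E(y)$ lie in $\operatorname{acl}$, and an elementary substructure contains the $\operatorname{acl}$ of its subsets.
\end{itemize}

\begin{definition}
Let $E$ be full. An element $x\in E$ with $v(x)<0$ is \emph{solved in $E$} if $g(x)\cap E\neq\emptyset$, and \emph{unsolved} otherwise. The field $E$ is \emph{$g$-closed} if every $x\in E$ with $v(x)<0$ is solved in $E$.
\end{definition}

By (P2) and (F2), unsolved elements are deep. A small $\mathcal L$-elementary substructure of $\mathbb M$ is a $g$-closed full field.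

\subsection{Classes}

For deep $x$, the bound $2\ell^{-(i+1)!}v(x)$ in (P1) does not tend to $0$ in $\Gamma$; it stays below $\mathbb Z$. It does tend to $0$ after we discard the values that are infinitely larger than $v(x)$ and ignore those that are infinitely smaller. This also removes terms such as $v(2)$ in Example~\ref{ex:minus}, and it brings us to residue characteristic $0$.

For $x\in\mathbb M^\infty$ put
\[
\Delta_x=\{\gamma\in\Gamma:n|\gamma|<|v(x)|\text{ for all }n\in\mathbb N\},\qquad
\Delta_x^+=\{\gamma\in\Gamma:|\gamma|\le n|v(x)|\text{ for some }n\in\mathbb N\}.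
\]
These are convex subgroups, $\mathbb Z\subseteq\Delta_x\subsetneq\Delta_x^+$, and $\Delta_x^+/\Delta_x$ is archimedean. We call $\Delta=\Delta_x$ the \emph{class} of $x$. There is no convex subgroup strictly between $\Delta_x$ and $\Delta_x^+$, so $\Delta^+=\Delta_x^+$ is the smallest convex subgroup properly containing $\Delta$. Hence $\Delta^+$ depends only on $\Delta$, and
\begin{equation}\label{eq:classes}
\Delta\subsetneq\Delta'\ \text{ implies }\ \Delta^+\subseteq\Delta'.
\end{equation}
For each class $\Delta$ fix an embedding of $\Delta^+/\Delta$ in $\mathbb R$. We have valuation rings $O\subseteq O_\Delta\subseteq O_{\Delta^+}$ of $\mathbb M$, and we use the following notation.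
\begin{itemize}
\item $\mathbb M_\Delta$ is the residue field of $O_{\Delta^+}$, with residue map $a\mapsto\bar a$.
\item $w\colon\mathbb M_\Delta^\times\to\mathbb R$ is the induced valuation, $w(\bar a)=v(a)+\Delta$, with valuation ring $\mathcal O_w$, maximal ideal $\mathfrak m_w$ and residue map $\operatorname{res}$.
\item $k_\Delta(\mathbb M)=\mathbb M_\Delta w$; it is also the residue field of $O_\Delta$, through $a\mapsto\hat a=\operatorname{res}\bar a$.
\item For $E$ full, $E_\Delta\subseteq\mathbb M_\Delta$ is the image of $E\cap O_{\Delta^+}$, and $k_\Delta(E)=E_\Delta w$, which is the image of $E\cap O_\Delta$ under $a\mapsto\hat a$.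
\end{itemize}
Since $v(p)\in\mathbb Z\subseteq\Delta$, the fields $\mathbb M_\Delta$ and $k_\Delta(\mathbb M)$ have characteristic $0$.

\begin{lemma}\label{lem:R}
Let $\Delta$ be a class and let $E\subseteq F$ be full fields.
\begin{itemize}
\item[(R1)] $(E_\Delta,w)$ is henselian, $E_\Delta$ is relatively algebraically closed in $\mathbb M_\Delta$, $k_\Delta(E)$ is relatively algebraically closed in $k_\Delta(\mathbb M)$, and $wE_\Delta$ is divisible.
\item[(R2)] $\operatorname{trdeg}(k_\Delta(F)/k_\Delta(E))+\dim_{\mathbb Q}(wF_\Delta/wE_\Delta)\le\operatorname{trdeg}(F_\Delta/E_\Delta)\le\operatorname{trdeg}(F/E)$.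
\item[(R3)] $\mathbb M_\Delta^\times$ and $k_\Delta(\mathbb M)^\times$ have no $\ell$-torsion.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) Henselianity is (V1). Let $\xi\in\mathbb M_\Delta$ be algebraic over $E_\Delta$. In characteristic $0$ it is a simple root of its minimal polynomial, which is the reduction of a monic polynomial over $E\cap O_{\Delta^+}$. Since $O_{\Delta^+}$ is henselian by (V1), $\xi$ lifts to a root in $\mathbb M$; this root is algebraic over $E$, so it lies in $E$, and $\xi\in E_\Delta$. The same argument with $O_\Delta$ in place of $O_{\Delta^+}$ treats $k_\Delta(E)$. Let $\gamma\in\Gamma_E\cap\Delta^+$ and $n\ge1$. As $\Gamma_E$ is a $\mathbb Z$-group, $\gamma=n\gamma'+r$ with $\gamma'\in\Gamma_E$ and $0\le r<n$. Then $\gamma'\in\Delta^+$ by convexity and $r\in\Delta$, so $\gamma+\Delta$ is divisible by $n$ in $wE_\Delta$.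

(R2) is (V4), applied to $w$ and to the coarsening by $\Delta^+$; by (R1) the group $wF_\Delta/wE_\Delta$ is a $\mathbb Q$-vector space.

(R3) An $\ell$-th root of unity $\neq1$ in either field is a simple root of $X^\ell-1$ and would lift to $\mathbb M$, against Lemma~\ref{lem:roots}.
\end{proof}

By (R3), $\ell^n$-th roots in $\mathbb M_\Delta$ and in $k_\Delta(\mathbb M)$ are unique when they exist, so the notation $\xi^e$ makes sense there and is compatible with the residue maps. For $x$ deep of class $\Delta$ we have $w(\bar x)<0$, and we write $S_i(\bar x)=\overline{S_i(x)}=\sum_e\bar x^{\,e}$.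

\subsection{The cosets $s(x)$}

The quotient $\mathbb M_\Delta/\mathcal O_w$ is an $\mathcal O_w$-module: for cosets $\sigma_j=\zeta_j+\mathcal O_w$ and $\lambda_j\in\mathcal O_w$ we have $\sum\lambda_j\sigma_j=\sum\lambda_j\zeta_j+\mathcal O_w$. We say that a sequence $(c_m)$ in $\mathbb M_\Delta$ \emph{converges to the coset $\sigma$}, and write $c_m\to\sigma$, if $\liminf_mw(\zeta-c_m)\ge0$ for one, equivalently every, $\zeta\in\sigma$. Because $w$ is real valued, the limit is unique: if $\liminf_mw(\zeta-c_m)\ge0$ and $\liminf_mw(\zeta'-c_m)\ge0$, then $w(\zeta-\zeta')\ge0$. Limits are compatible with $\mathcal O_w$-linear combinations.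

Let $x$ be deep of class $\Delta$. By (P1) with $i=0$ we have $\ell v(z)\ge2v(x)$ for $z\in g(x)$, so $g(x)\subseteq O_{\Delta^+}$. Put $s(x)=\bar z+\mathcal O_w$ for $z\in g(x)$; this does not depend on $z$, since $O$ maps into $\mathcal O_w$. By (P1),
\begin{equation}\label{eq:conv}
w(\zeta-S_i(\bar x))\ge2\ell^{-(i+1)!}w(\bar x)\quad\text{for all }\zeta\in s(x),\ i\ge0,\qquad\text{so}\quad S_i(\bar x)\to s(x).
\end{equation}
Thus the coarse coset $s(x)$ is determined by the valued field structure, while the fine ball $g(x)$ inside it need not be.

\begin{definition}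
Deep elements $x,y$ are \emph{equivalent}, written $x\sim y$, if they have the same class $\Delta$ and $w(\bar x/\bar y-1)>0$.
\end{definition}

This is an equivalence relation because $1+\mathfrak m_w$ is a group. In terms of $v$ alone,
\begin{equation}\label{eq:sim}
x\sim y\iff v(x/y-1)>0\ \text{ and }\ n\,v(x/y-1)\ge|v(y)|\text{ for some }n\in\mathbb N,
\end{equation}
since both sides say that $v(x/y-1)>\Delta_y$. By (F3) and \eqref{eq:sim}, isomorphisms of full fields preserve $\sim$. If $x\sim y$, then (P3) applies to $x=y(1+s)$ for all large $i\in\mathbb N$ and gives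
\begin{equation}\label{eq:shift}
g(x)=g(y)+S_i(x)-S_i(y),\qquad s(x)=s(y)+S_i(\bar x)-S_i(\bar y).
\end{equation}

\begin{lemma}\label{lem:moves}
Let $E$ be full and let $x$ be deep of class $\Delta$.
\begin{itemize}
\item[(a)] If $x\in E$, $y\in E^\infty$ and $x\sim y$, then $x$ is solved in $E$ if and only if $y$ is, and $s(x)=s(y)+a$ for some $a\in E_\Delta$.
\item[(b)] If $x\in E$ and $\mu\in\mathfrak m_w\cap E_\Delta$, then $\mu\,s(x)$ meets $E_\Delta$.
\item[(c)] If $b\in E\cap O_{\Delta^+}$, $\bar b\ne0$ and $w(\bar x/\bar b-1)>0$, then $b\in E^\infty$ and $b\sim x$.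
\end{itemize}
\end{lemma}

\begin{proof}
(a) follows from \eqref{eq:shift} and (F2). (b) For $\zeta\in s(x)$, \eqref{eq:conv} gives $w(\mu\zeta-\mu S_i(\bar x))\ge w(\mu)+2\ell^{-(i+1)!}w(\bar x)\ge0$ for large $i$, so $\mu S_i(\bar x)\in\mu\,s(x)\cap E_\Delta$. (c) We have $v(x/b-1)>\Delta\ni0$, so $v(b)=v(x)$.
\end{proof}

\begin{definition}\label{def:ind}
A full field $E$ is \emph{independent} if the following holds for every class $\Delta$, all pairwise inequivalent $x_1,\dots,x_r\in E^\infty$ of class $\Delta$ and all $\lambda_1,\dots,\lambda_r\in\mathcal O_w\cap E_\Delta$: if $\sum_j\lambda_js(x_j)$ meets $E_\Delta$, then every $x_j$ with $w(\lambda_j)=0$ is solved in $E$.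
\end{definition}

In view of Lemma~\ref{lem:moves}(b), only the residues of the $\lambda_j$ matter, and the definition says that modulo $E_\Delta$ the cosets $s(x)$ of inequivalent unsolved elements are linearly independent over $k_\Delta(E)$. For the exponents $\ell^{-i!}$ of Example~\ref{ex:minus} this would fail for every unsolved $x$, since $s(x)+s(-x)$ would contain $0$ while $w(-1-1)=0$ shows $x\not\sim-x$.

A $g$-closed field is independent. The union of a chain of independent fields is independent if it is small, because the condition involves finitely many elements and a solved element stays solved in a larger field. The case $r=1$, $\lambda_1=1$ of the definition reads: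
\begin{equation}\label{eq:miss}
E\text{ independent},\ x\in E^\infty\text{ unsolved in $E$ of class }\Delta\ \Longrightarrow\ s(x)\cap E_\Delta=\emptyset.
\end{equation}

\section{Adjoining a point of a ball}\label{sec:approx}

To solve an unsolved $x_0$ we adjoin a point $z\in g(x_0)$. The partial sums $S_m(x_0)$ approximate $z$ better than any fixed element of $E$ does. The next lemma shows that such a sequence determines the valuation on $E(z)$.

\begin{lemma}\label{lem:approx}
Let $(L,\nu)\subseteq(L',\nu)$ be valued fields of characteristic $0$ with $L$ henselian, let $H$ be a convex subgroup of $\nu L'$ with $\nu(n)\in H$ for all integers $n\ne0$, and extend $\nu$ to an algebraic closure of $L'$. Let $z\in L'\setminus L$ and $c_m\in L$ $(m\in\mathbb N)$ be such that for every $a\in L$ we have $\nu(z-c_m)-\nu(z-a)>H$ for all large $m$.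
\begin{itemize}
\item[(i)] If $\beta$ is algebraic of degree $n$ over $L$, there is $a\in L$ with $\nu(z-\beta)\le\nu(z-a)+\nu(n)$.
\item[(ii)] If $0\ne P\in L[X]$, then for all large $m$ we have $P(c_m)\neq0$ and $P(z)=P(c_m)(1+u_m)$ with $\nu(u_m)>H$.
\end{itemize}
In particular $z$ is transcendental over $L$, and every nonzero element of $L(z)$ has the form $c(1+u)$ with $c\in L^\times$ and $\nu(u)>H$.
\end{lemma}

\begin{proof}
Let $\beta=\beta_1,\dots,\beta_n$ be the conjugates of $\beta$ over $L$ and $a=\frac1n\sum_j\beta_j\in L$. Since $L$ is henselian, conjugates have the same value, so $\nu(c_m-\beta_j)=\nu(c_m-\beta)$. From $c_m-a=\frac1n\sum_j(c_m-\beta_j)$ we get $\nu(c_m-a)\ge\nu(c_m-\beta)-\nu(n)$. For large $m$ we have $\nu(z-c_m)>\nu(z-a)$, hence $\nu(c_m-a)=\nu(z-a)$ and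
\[ \nu(c_m-\beta)\le\nu(z-a)+\nu(n)<\infty. \]
Therefore $\nu(z-c_m)-\nu(c_m-\beta)\ge\nu(z-c_m)-\nu(z-a)-\nu(n)>H$, where we use $\nu(n)\in H$. So $z-\beta=(c_m-\beta)(1+u)$ with $u=(z-c_m)/(c_m-\beta)$ and $\nu(u)>H$. This gives $\nu(z-\beta)=\nu(c_m-\beta)$ and hence (i). The elements $1+u$ with $\nu(u)>H$ form a group, so (ii) follows by multiplying over the roots $\beta$ of $P$, and the last claim by taking quotients.
\end{proof}

\begin{corollary}\label{cor:inst}
The hypotheses of Lemma~\ref{lem:approx} hold in the following two situations.
\begin{itemize}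
\item[(a)] $E$ is independent, $x_0\in E^\infty$ is unsolved in $E$ of class $\Delta_0$, $z\in g(x_0)$, and $(L,\nu)=(E,v)$, $L'=\mathbb M$, $H=\Delta_0$, $c_m=S_m(x_0)$.
\item[(b)] $E$ is full, $\Delta$ is a class, $\sigma\in\mathbb M_\Delta/\mathcal O_w$ does not meet $E_\Delta$, $z\in\sigma$, $c_m\in E_\Delta$ with $c_m\to\sigma$, and $(L,\nu)=(E_\Delta,w)$, $L'=\mathbb M_\Delta$, $H=0$.
\end{itemize}
\end{corollary}

\begin{proof}
(b) For $a\in E_\Delta$ the real number $w(z-a)$ is negative, while $\liminf_mw(z-c_m)\ge0$. Integers have value $0$ in residue characteristic $0$.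

(a) Bars refer to the class $\Delta_0$. By \eqref{eq:miss}, $s(x_0)\cap E_{\Delta_0}=\emptyset$. So $\bar z\neq\bar c_m$, that is, $v(z-c_m)\in\Delta_0^+$. Let $a\in E$. If $a\notin O_{\Delta_0^+}$, then $v(z-a)=v(a)<\Delta_0^+$, and $v(z-c_m)-v(z-a)>\Delta_0^+\supseteq\Delta_0$. If $a\in O_{\Delta_0^+}$, then (b) and \eqref{eq:conv} give $w(\bar z-\bar c_m)>w(\bar z-\bar a)$ for large $m$, which means $v(z-c_m)-v(z-a)>\Delta_0$.
\end{proof}

Independence is what makes (a) work: it upgrades ``$g(x_0)$ misses $E$'' to ``the much larger set $s(x_0)$ misses $E_{\Delta_0}$''. The consequence is that all points of $g(x_0)$ look alike over $E$.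

\begin{lemma}\label{lem:point}
Let $f\colon E\to E'$ be an isomorphism of independent full fields. Let $x_0\in E^\infty$ be unsolved in $E$ with $x_0'=f(x_0)$ unsolved in $E'$, and let $z\in g(x_0)$, $z'\in g(x_0')$. Then $\Gamma_{E\langle z\rangle}=\Gamma_E$, and $f$ extends to an isomorphism $E\langle z\rangle\to E'\langle z'\rangle$ with $z\mapsto z'$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:inst}(a), $z$ is transcendental over $E$ and $z'$ over $E'$, so $f$ extends to a field isomorphism $E(z)\to E'(z')$ with $z\mapsto z'$. For $0\ne P\in E[X]$ and large $m$, Lemma~\ref{lem:approx}(ii) gives $v(P(z))=v(P(S_m(x_0)))$ and $v(P^f(z'))=v(P^f(S_m(x_0')))$, and $P^f(S_m(x'_0))=f(P(S_m(x_0)))$ by (F3). As $f$ preserves the valuation rings, so does its extension; moreover $E(z)$ has value group $\Gamma_E$. The henselization of $E(z)$ in $\mathbb M$ has value group the $\mathbb Z$-group $\Gamma_E$, so it is $p$-adically closed by (PR1). Every subfield of $\mathbb M$ containing $E$ has residue field $\mathbb F_q$ and contains $\pi$, hence has the $p$-rank of $\mathbb M$. So by (PR1) the henselization has no proper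 algebraic extension in $\mathbb M$ and equals $E\langle z\rangle$. The same holds for $E'(z')$, and (V7) finishes the proof.
\end{proof}

\section{Independence survives the adjunction of one element}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $E$ be an independent full field, $y\in\mathbb M$ and $F=E\langle y\rangle$. Assume that
\begin{itemize}
\item[(a)] $E$ is $g$-closed, or
\item[(b)] $y=z_0\in g(x_0)$ for some $x_0\in E^\infty$ that is unsolved in $E$.
\end{itemize}
Call $x\in F^\infty$ \emph{good} if $x\sim b$ for some $b\in E^\infty$ that is solved in $E$, or, in case (b), if $x\sim x_0$. Then $F$ is independent, and $x\in F^\infty$ is solved in $F$ if and only if it is good.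
\end{proposition}

\begin{remark}
Some assumption like (a) or (b) is needed. Let $x_1\not\sim x_2$ be unsolved in $E$ and of the same class $\Delta$, and let $y=z_1+z_2$ with $z_j\in g(x_j)$. Then $s(x_1)+s(x_2)$ meets $F_\Delta$. If $F$ were independent, it would contain points $z_j'\in g(x_j)$. As $z_1'$ is transcendental over $E$, we would have $F=E\langle z_1'\rangle$, and $x_2$ would be solved there without being good, against case (b).
\end{remark}

Throughout this section $E,y,F$ are as in the proposition, $\Delta$ is a class, and
\[ \mathcal E=E_\Delta\subseteq\mathcal F=F_\Delta,\qquad k=\mathcal Ew\subseteq k'=\mathcal Fw . \]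
By (R2), $\operatorname{trdeg}(\mathcal F/\mathcal E)\le1$. A \emph{relation} consists of pairwise inequivalent $x_1,\dots,x_r\in F^\infty$ of class $\Delta$ with $r\ge1$, elements $\lambda_1,\dots,\lambda_r\in\mathcal F$ with $w(\lambda_j)=0$, and an element $\alpha\in\mathcal F$ with $\alpha\in\sum_j\lambda_js(x_j)$. By Lemma~\ref{lem:moves}, applied to $F$, the following moves turn a relation into a relation, at the cost of changing $\alpha$ inside $\mathcal F$.
\begin{itemize}
\item[(M1)] Add to $\lambda_j$ an element of $\mathfrak m_w\cap\mathcal F$.
\item[(M2)] Replace $x_j$ by an equivalent element of $F^\infty$.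
\item[(M3)] If $r\ge2$ and $s(x_j)$ meets $\mathcal F$, delete the index $j$.
\end{itemize}
There are two things to exclude: relations that involve new deep elements, and, in case (b), new relations among old ones.

\begin{lemma}\label{lem:new}
In every relation, each $x_j$ is equivalent to an element of $E^\infty$.
\end{lemma}

\begin{lemma}\label{lem:old}
In case (b) there is no relation in which all $x_j$ lie in $E^\infty$, are unsolved in $E$ and are inequivalent to $x_0$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:step} from the two lemmas]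
Good elements are solved in $F$ by Lemma~\ref{lem:moves}(a), since $x_0$ is solved in $F$ in case (b). We claim that in every relation all $x_j$ are good. Goodness is invariant under $\sim$, so by Lemma~\ref{lem:new} and (M2) we may assume that all $x_j$ lie in $E^\infty$. In case (a) they are solved in $E$, hence good. In case (b), if some $x_j$ is not good, we delete the good ones by (M3) and obtain a relation forbidden by Lemma~\ref{lem:old}.

Now let $x_j,\lambda_j$ be as in Definition~\ref{def:ind} for $F$. By Lemma~\ref{lem:moves}(b) we can drop the indices with $w(\lambda_j)>0$; if any index remains, we have a relation, so the remaining $x_j$ are good and hence solved in $F$. Thus $F$ is independent. If $x\in F^\infty$ is solved in $F$, say $z\in g(x)\cap F$, then $(x;1;\bar z)$ is a relation, so $x$ is good.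
\end{proof}

\subsection{New deep elements: proof of Lemma~\ref{lem:new}}

The proof extends Examples~\ref{ex:liouville} and~\ref{ex:minus}. It uses only that $F$ has transcendence degree at most $1$ over $E$. The numerical input is that for fixed $d$ and $r$,
\begin{equation}\label{eq:gap}
d\,\ell^{2r\,i!}<\ell^{(i+1)!}\qquad\text{for all large }i,
\end{equation}
because $(i+1)!-2r\,i!=(i+1-2r)\,i!\to\infty$.

Suppose that the lemma fails for some relation. By (M2) we may assume that $x_j\in E$ whenever $x_j$ is equivalent to an element of $E^\infty$. Let $J_0=\{j:x_j\in E\}$ and let $J_1\ne\emptyset$ be the set of the other indices. By Lemma~\ref{lem:moves}(c),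
\begin{equation}\label{eq:notin}
\bar x_j\notin\mathcal E^\times(1+\mathfrak m_w)\qquad(j\in J_1).
\end{equation}

\medskip\noindent\emph{The shape of $\mathcal F/\mathcal E$.} If the extension were immediate, every element of $\mathcal F^\times$ would lie in $\mathcal E^\times(1+\mathfrak m_w)$: divide by an element of $\mathcal E$ of the same value, then by one with the same residue. So $w\mathcal F\neq w\mathcal E$ or $k'\ne k$. In the first case the $\mathbb Q$-vector space $w\mathcal F/w\mathcal E$ is nonzero; in the second $k'$ is transcendental over $k$ by (R1). By (R2), $\operatorname{trdeg}(\mathcal F/\mathcal E)=1$ and exactly one of the following holds: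
\begin{itemize}
\item[(VT)] $w\mathcal F\ne w\mathcal E$ and $k'=k$;
\item[(RT)] $w\mathcal F=w\mathcal E$ and $\operatorname{trdeg}(k'/k)=1$.
\end{itemize}

\medskip\noindent\emph{Normalization.} The dominant contributions come from the new elements of least value. Let $\omega=\min_{j\in J_1}w(\bar x_j)<0$ and $J=\{j\in J_1:w(\bar x_j)=\omega\}$, and fix $j_0\in J$. These contributions may cancel in part, and a partial cancellation would leave a term of unknown value. To make each cancellation either exact or absent, we move the coefficients into a field on which $w$ is trivial. By (R1) and (V5) there is a field $C\subseteq\mathcal O_w\cap\mathcal F$ that maps isomorphically onto $k'$. For $j\in J$, (M1) lets us assume $\lambda_j\in C^\times$. Let $\theta_j\in C^\times$ have the same residue as $\bar x_j/\bar x_{j_0}$. By Lemma~\ref{lem:moves}(c) for $F$, a lift to $F$ of $\bar x_{j_0}\theta_j$ is deep and equivalent to $x_j$. So by (M2) we may assume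
\[ \bar x_j=\bar x_{j_0}\theta_j,\qquad\theta_j\in C^\times\qquad(j\in J), \]
and \eqref{eq:notin} still holds. The $\theta_j$ are distinct because the $x_j$ are inequivalent. The root $\theta_j^{1/\ell^n}=\bar x_j^{1/\ell^n}/\bar x_{j_0}^{1/\ell^n}$ exists in $\mathcal F$ by (F2). Hence $\operatorname{res}\theta_j$ has an $\ell^n$-th root in $k'$, so $\theta_j$ has one in $C\cong k'$, and by (R3) $\theta_j^{1/\ell^n}\in C$.

\medskip\noindent\emph{The leading term.} Let $L\subseteq\mathcal F$ be the field generated over $\mathcal E$ by $\alpha$, all $\lambda_j$, and the $\bar x_j$ with $j\in J_1$. For $i\ge1$ put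
\[
L_i=L\big(\bar x_j^{\,\ell^{-2\,i!}}:j\in J_1\big)\subseteq\mathcal F,\qquad
\beta_i=\alpha-\sum_{j\in J_0}\lambda_jS_{i+1}(\bar x_j)-\sum_{j\in J_1}\lambda_jS_i(\bar x_j).
\]
Then $[L_i:L]\le\ell^{2r\,i!}$, and $\beta_i\in L_i$ by (E1) and because $S_{i+1}(\bar x_j)\in\mathcal E$ for $j\in J_0$. For the old elements we have thus removed one block more, at no cost in degree. Put $\varepsilon=\ell^{-(i+1)!}$, $e_t=e_{i+1,t}=\varepsilon+t\varepsilon^2$ for $0\le t\le i$, $A=\max_j|w(\bar x_j)|$ and $\rho=\alpha-\sum_j\lambda_jS_{i+1}(\bar x_j)$. By \eqref{eq:conv}, $w(\rho)\ge-2\ell^{-(i+2)!}A$, and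
\[
\beta_i=\sum_{t=0}^iT_t+\sum_{j\in J_1\setminus J}\ \sum_{t=0}^i\lambda_j\bar x_j^{\,e_t}+\rho,\qquad
T_t=\sum_{j\in J}\lambda_j\bar x_j^{\,e_t}=c_t\,\bar x_{j_0}^{\,e_t},
\]
with $c_t=\sum_{j\in J}(\lambda_j\theta_j^{\varepsilon})\,(\theta_j^{\varepsilon^2})^t\in C$. So either $T_t=0$ or $w(T_t)=e_t\omega$. The elements $\theta_j^{\varepsilon^2}$ are distinct, since the $\theta_j$ are powers of them with a common exponent, and the $\lambda_j\theta_j^\varepsilon$ are nonzero. By the Vandermonde determinant, $c_0,\dots,c_{|J|-1}$ are not all $0$; this range of indices is available once $i+1\ge r$. Let $t^*\le i$ be the largest index with $c_{t^*}\ne0$ and let $e=e_{t^*}$. As $\omega<0$, we have $w(T_{t^*})=e\omega\le\varepsilon\omega$, and every other $T_t$ has larger value.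

The remaining terms have value greater than $\varepsilon\omega$ for large $i$. Indeed, choose $\delta_0>0$ with $\omega+\delta_0<0$ and $w(\bar x_j)\ge\omega+\delta_0$ for $j\in J_1\setminus J$. For these $j$,
\[ w(\lambda_j\bar x_j^{\,e_t})\ge(\varepsilon+i\varepsilon^2)(\omega+\delta_0)=\varepsilon\omega+\varepsilon\big(\delta_0+i\varepsilon(\omega+\delta_0)\big)>\varepsilon\omega \]
for large $i$, because $i\varepsilon\to0$. Also $2\ell^{-(i+2)!}A<\varepsilon|\omega|$ for large $i$. Hence for all large $i$,
\begin{equation}\label{eq:lead}
w(\beta_i)=e\,\omega,\qquad w(\beta_i-T_{t^*})>e\,\omega ,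
\end{equation}
and by (E2), $e=a/\ell^h$ with $a$ prime to $\ell$ and $(i+1)!\le h\le2(i+1)!$.

\medskip\noindent\emph{Case (VT): the value of $\beta_i$ is too divisible.} If $\omega=w(b)$ with $b\in\mathcal E$, then $\bar x_{j_0}/b$ would have its residue in $k'=k$, against \eqref{eq:notin}. So $\omega\notin w\mathcal E$, and since $w\mathcal E$ is divisible, no nonzero rational multiple of $\omega$ lies in it. By (V3), $\tau=\bar x_{j_0}$ is transcendental over $\mathcal E$ and $w\mathcal E(\tau)=w\mathcal E\oplus\mathbb Z\omega$. The degree $d=[L:\mathcal E(\tau)]$ is finite, as $L$ is finitely generated of transcendence degree $1$ over $\mathcal E$. By (V2), $N=(wL_i:w\mathcal E(\tau))\le d\,\ell^{2r\,i!}$. By \eqref{eq:lead}, $Ne\,\omega\in w\mathcal E\oplus\mathbb Z\omega$, so $Ne\in\mathbb Z$ and $\ell^h\mid N$. Then $\ell^{(i+1)!}\le d\,\ell^{2r\,i!}$, which contradicts \eqref{eq:gap}.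

\medskip\noindent\emph{Case (RT): the residue of $\beta_i$ needs too deep a root.} Now the value $e\omega$ carries no information, so we divide by an element of $\mathcal E$ of that value and look at the residue. Choose $\tilde b\in E\cap O_{\Delta^+}$ whose image $b\in\mathcal E^\times$ has $w(b)=\omega$. As $\Gamma_E$ is a $\mathbb Z$-group, there is $n_i\in\mathbb N$ with $v(\tilde b\pi^{n_i})\in\ell^{2(i+1)!}\Gamma$. By (F2), $b_i=b\,\bar\pi^{\,n_i}$ has an $\ell^{2(i+1)!}$-th root in $\mathcal E$, and $w(b_i)=\omega$ because $w(\bar\pi)=0$. For $j\in J$ let $\varphi_j=\operatorname{res}(\bar x_j/b_i)\in Lw$. By \eqref{eq:notin}, $\varphi_j\notin k$, so $\varphi_j$ is transcendental over $k$ by (R1). Changing $i$ multiplies $\varphi_j$ by a power of $\hat\pi\in k^\times$, so the field $k(\varphi_j)$ does not depend on $i$. By (V3), $\tau_j=\bar x_j/b$ is transcendental over $\mathcal E$ and $\mathcal E(\tau_j)$ has residue field $k(\varphi_j)$. Let $d=\max_{j\in J}[L:\mathcal E(\tau_j)]<\infty$, which is independent of $i$. By (V2),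
\[ [L_iw:k(\varphi_j)]\le d\,\ell^{2r\,i!}\qquad(j\in J). \]
The element $(\bar x_j/b_i)^{1/\ell^h}$ lies in $\mathcal F$; let $\psi_j\in k'$ be its residue, so that $\psi_j^{\ell^h}=\varphi_j$. We have $b_i^{\,e}\in\mathcal E$ and $w(b_i^{\,e})=e\omega$. By \eqref{eq:lead},
\[ \Phi:=\operatorname{res}(\beta_i/b_i^{\,e})\in L_iw\ \text{ is nonzero},\qquad \Phi=\operatorname{res}(T_{t^*}/b_i^{\,e})=\sum_{j\in J}\operatorname{res}(\lambda_j)\,\psi_j^{\,a}, \]
with $\operatorname{res}(\lambda_j)\in Lw$. Let $k^a$ be the algebraic closure of $k$ in an algebraic closure of $k'$, and let $N_i$ be the compositum of $L_iw$ and $k^a$. Then $[N_i:k^a(\varphi_j)]\le d\,\ell^{2r\,i!}$. Since $N_i$ contains all roots of unity and the $\varphi_j$, the extension $N_i(\psi_j:j\in J)/N_i$ is Galois; let $G$ be its group. The map $\chi_j(\sigma)=\sigma(\psi_j^{\,a})/\psi_j^{\,a}$ takes values in the $\ell^h$-th roots of unity, which $G$ fixes, so $\chi_j$ is a character of $G$.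

No $\chi_j$ is trivial for large $i$. Otherwise $\psi_j^{\,a}\in N_i$; as also $\psi_j^{\ell^h}\in N_i$ and $a$ is prime to $\ell$, we get $\psi_j\in N_i$. Since $\psi_j$ is transcendental over $k^a$, this gives $\ell^h=[k^a(\psi_j):k^a(\varphi_j)]\le d\,\ell^{2r\,i!}$, against \eqref{eq:gap}. The sum of the values of a nontrivial character is $0$, so averaging $\Phi\in N_i$ over $G$ gives
\[ \Phi=\frac1{|G|}\sum_{\sigma\in G}\sigma\Phi=\sum_{j\in J}\operatorname{res}(\lambda_j)\,\psi_j^{\,a}\,\frac1{|G|}\sum_{\sigma\in G}\chi_j(\sigma)=0, \]
a contradiction. Lemma~\ref{lem:new} is proved. \qed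

\subsection{Old deep elements: proof of Lemma~\ref{lem:old}}

Suppose that such a relation exists, and let $\Delta_0$ be the class of $x_0$. By Corollary~\ref{cor:inst}(a) and Lemma~\ref{lem:approx},
\begin{equation}\label{eq:cu}
\text{every nonzero element of }E(z_0)\text{ is }c(1+u)\text{ with }c\in E^\times,\ v(u)>\Delta_0 ,
\end{equation}
and $\Gamma_F=\Gamma_E$ by Lemma~\ref{lem:point}, so $w\mathcal F=w\mathcal E$. How $z_0$ is seen at the class $\Delta$ depends on the position of $\Delta$ relative to $\Delta_0$: it is invisible below $\Delta_0$, generates an immediate extension at $\Delta_0$, and a residue field extension above $\Delta_0$. In each case we produce a relation with coefficients in $\mathcal E$ that contradicts the independence of $E$.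

\medskip\noindent\textbf{Case 1: $\Delta\subsetneq\Delta_0$.} By \eqref{eq:classes}, $\Delta^+\subseteq\Delta_0$. By \eqref{eq:cu}, $E(z_0)$ and $E$ have the same residue field $\mathcal E$ for the coarsening by $\Delta^+$. So $\mathcal F$ is algebraic over $\mathcal E$ by (V2), and $\mathcal F=\mathcal E$ by (R1). Then $\alpha$ and the $\lambda_j$ lie in $\mathcal E$, and the independence of $E$ says that $x_1$ is solved in $E$, a contradiction.

\medskip\noindent\textbf{Case 2: $\Delta=\Delta_0$.} By \eqref{eq:cu}, $E(z_0)$ and $E$ have the same residue field $k$ for the coarsening by $\Delta$, so $k'=k$ by (V2) and (R1). Thus $\mathcal F/\mathcal E$ is immediate. By (M1) we may assume $\lambda_j\in\mathcal E$. Put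
\[ \sigma=\sum_j\lambda_js(x_j),\qquad a_m=\sum_j\lambda_jS_m(\bar x_j)\in\mathcal E,\qquad z=\bar z_0\in s(x_0),\qquad c_m=S_m(\bar x_0)\in\mathcal E. \]
Then $\alpha\in\sigma$, $a_m\to\sigma$ and $c_m\to s(x_0)$ by \eqref{eq:conv}, and $\sigma\cap\mathcal E=\emptyset=s(x_0)\cap\mathcal E$ by independence of $E$. So $\gamma_m=w(z-c_m)$ is negative and tends to $0$, and Lemma~\ref{lem:approx} applies to $z$ and $(c_m)$ over $\mathcal E$ with $H=0$, by Corollary~\ref{cor:inst}(b). The element $\alpha$ is some algebraic function of $z$, while independence only forbids linear relations. We show that modulo $\mathcal O_w$ the function can be taken polynomial, and then linear with a unit coefficient.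

\emph{Reduction to a polynomial.} The element $z$ is transcendental over $\mathcal E$, so $\mathcal F$ is algebraic over $\mathcal E(z)$. The henselian field $\mathcal F$ contains the henselization of $(\mathcal E(z),w)$ and is an immediate algebraic extension of it, so the two are equal by (V5). The valuation $w$ has rank one, since $w(\bar x_0)\neq0$. By (V6), $\mathcal E(z)$ is dense in $\mathcal F$, so $\sigma=\alpha+\mathcal O_w$ contains some $P(z)/Q(z)$ with $P,Q\in\mathcal E[X]$, $Q\ne0$. By Lemma~\ref{lem:approx}(ii) there is $c\in\mathcal E$ with $Q(z)=Q(c)(1+u)$, where $u=Q(z)/Q(c)-1\in\mathcal E[z]$ and $w(u)>0$. Then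
\[ \frac{P(z)}{Q(z)}-\frac{P(z)}{Q(c)}\sum_{n<N}(-u)^n=\frac{P(z)}{Q(c)}\cdot\frac{(-u)^N}{1+u}\in\mathcal O_w \]
for large $N$, as $w$ is real valued. So $\phi(z)\in\sigma$ for a polynomial $\phi\in\mathcal E[X]$, which is not constant because $\sigma\cap\mathcal E=\emptyset$.

\emph{Linearization.} For a polynomial $\psi$ let $\psi^{[n]}=\psi^{(n)}/n!$, so that $\psi(z+X)=\sum_n\psi^{[n]}(z)X^n$. Let $\phi_1=\phi'\ne0$ and $\delta=w(\phi_1(z))\in\mathbb R$. The point is that $z$ stays away from the roots of $\phi_1$. Extend $w$ to an algebraic closure of $\mathbb M_\Delta$. By Lemma~\ref{lem:approx}(i), each root $\varrho$ of $\phi_1$ satisfies $w(z-\varrho)\le w(z-a)<0$ for some $a\in\mathcal E$. So there is $\eta>0$ with $w(z-\varrho)\le-2\eta$ for all roots $\varrho$. From $\phi_1(z+X)=\phi_1(z)\prod_\varrho\big(1+X/(z-\varrho)\big)$ and $\phi^{[n]}=\frac1n\phi_1^{[n-1]}$ we get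
\[ w(\phi_1^{[n]}(z))\ge\delta+2n\eta\quad(n\ge1),\qquad w(\phi^{[n]}(z))\ge\delta+2(n-1)\eta\quad(n\ge2). \]
Expand $\phi(c_m)$ and $\phi_1(c_m)$ at $z$, and let $m$ be so large that $\gamma_m\ge-\eta/2$. For $n\ge2$ the term $\phi^{[n]}(z)(c_m-z)^n$ has value at least $\delta+(n-1)(2\eta+\gamma_m)+\gamma_m\ge\delta+\eta$. For $n\ge1$ the term $\phi_1^{[n]}(z)(c_m-z)^n(z-c_m)$ has value at least $\delta+n(2\eta+\gamma_m)+\gamma_m\ge\delta+\eta$. Hence
\begin{equation}\label{eq:lin}
w\big(\phi(z)-\phi(c_m)-\phi_1(z)(z-c_m)\big)\ge\delta+\eta,\qquad w\big((\phi_1(z)-\phi_1(c_m))(z-c_m)\big)\ge\delta+\eta .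
\end{equation}
As $\gamma_m<0$, the first inequality gives $w(\phi(z)-\phi(c_m))=\delta+\gamma_m$ and the second gives $w(\phi_1(c_m))=\delta$.

\emph{The slope is a unit: $\delta=0$.} We compute $\vartheta=\sup_{a\in\mathcal E}w(\phi(z)-a)$ in two ways. Since $\phi(z)\in\sigma$ and $\sigma\cap\mathcal E=\emptyset$, all values $w(\phi(z)-a)$ are negative, and $a_m\to\sigma$ shows $\vartheta=0$. On the other hand $\vartheta\ge\lim_m(\delta+\gamma_m)=\delta$. For $a\in\mathcal E$, Lemma~\ref{lem:approx}(ii) applied to $\phi-a$ gives, for large $m$, $\phi(z)-a=(\phi(c_m)-a)(1+u_m)$ with $w(u_m)>0$ and $\phi(c_m)\neq a$. Then $\phi(z)-\phi(c_m)=(\phi(c_m)-a)u_m$, so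
\[ w(\phi(z)-a)=w(\phi(c_m)-a)<w(\phi(z)-\phi(c_m))=\delta+\gamma_m<\delta . \]
Hence $\vartheta\le\delta$, and $\delta=\vartheta=0$.

Fix a large $m$ and put $\lambda=\phi_1(c_m)$ and $a=\phi(c_m)-\lambda c_m$, both in $\mathcal E$. Then $w(\lambda)=0$, and $\phi(z)-\lambda z-a$ is the sum of the two expressions in \eqref{eq:lin}, so it lies in $\mathcal O_w$. Thus $a\in\sum_j\lambda_js(x_j)-\lambda s(x_0)$. The elements $x_0,x_1,\dots,x_r\in E^\infty$ are pairwise inequivalent of class $\Delta$, so independence of $E$ says that $x_0$ is solved in $E$, a contradiction.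

\medskip\noindent\textbf{Case 3: $\Delta_0\subsetneq\Delta$.} By \eqref{eq:classes}, $v(x_0)\in\Delta_0^+\subseteq\Delta$. By (P1) with $i=0$, every $z\in g(x_0)$ satisfies $\ell v(z)\ge2v(x_0)$, so $z\in O_\Delta$ and $\hat z\in k_\Delta(\mathbb M)$ is defined. Moreover $\hat z_0\notin k$: otherwise $v(z_0-c)>\Delta\ni0$ for some $c\in E$, and $c\in z_0+O=g(x_0)$ would solve $x_0$ in $E$. By (R1), $\hat z_0$ is transcendental over $k$.

Now the residues of the $\lambda_j$ need not lie in $k$. We separate the relation along a $k$-basis. Choose $\varpi_1,\dots,\varpi_d\in\mathcal O_w\cap\mathcal F$ whose residues form a $k$-basis of $\sum_jk\operatorname{res}(\lambda_j)$. By (M1) we may assume $\lambda_j=\sum_sa_{js}\varpi_s$ with $a_{js}\in\mathcal O_w\cap\mathcal E$. Put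
\[ \sigma_s=\sum_ja_{js}\,s(x_j),\qquad A_{s,m}=\sum_ja_{js}S_m(\bar x_j)\in\mathcal E . \]
Then $A_{s,m}\to\sigma_s$ as $m\to\infty$, and $\alpha\in\sum_s\varpi_s\sigma_s$. Since $\operatorname{res}(\lambda_1)\ne0$, some $a_{1s_0}$ is a unit, and independence of $E$ gives $\sigma_{s_0}\cap\mathcal E=\emptyset$. We have one linear equation for the $d$ unknown cosets $\sigma_s$. Since all points of $g(x_0)$ look alike over $E$, we can produce $d$ such equations from $d$ independent points of $g(x_0)$, solve the system, and count transcendence degrees.

\emph{Independent copies of $z_0$.} Put $z_1=z_0$ and $F_i=E\langle z_1,\dots,z_i\rangle$. Given $F_i$, saturation provides $c\in\mathbb M$ with $v(c)>\mathbb Z$ and $v(c)<\gamma$ for every $\gamma\in\Gamma_{F_i}$ with $\gamma>\mathbb Z$; finitely many of these conditions are met by a power of $\pi$. Put $z_{i+1}=z_0+c\in g(x_0)$. Then $v(c)\notin\Gamma_{F_i}$, and $0<v(c)<|v(x_0)|$ gives $v(c)\in\Delta$. If $\hat z_{i+1}$ were in $k_\Delta(F_i)$, so would be $\hat c$; then $v(c-c')>\Delta\ni v(c)$ for some $c'\in F_i$, and $v(c)=v(c')\in\Gamma_{F_i}$, which is false.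 By (R1), $\hat z_{i+1}$ is transcendental over $k_\Delta(F_i)$. Hence $\hat z_1,\dots,\hat z_d$ are algebraically independent over $k$.

\emph{The system of equations.} By Lemma~\ref{lem:point} with $f=\mathrm{id}_E$ there are isomorphisms $\tau_i\colon F\to E\langle z_i\rangle$ over $E$ with $z_0\mapsto z_i$. Every $a\in F^\times$ is the product of an element of $E$ and a unit of $O$, because $\Gamma_F=\Gamma_E$; by (F3) it follows that $v(\tau_ia)=v(a)$. So $\tau_i$ induces a $w$-preserving isomorphism $\mathcal F\to E\langle z_i\rangle_\Delta$ over $\mathcal E$, again written $\tau_i$. From $\sum_s\varpi_sA_{s,m}\to\alpha+\mathcal O_w$ and $A_{s,m}\in\mathcal E$ we get $\sum_s\tau_i(\varpi_s)A_{s,m}\to\tau_i(\alpha)+\mathcal O_w$. The same sequence converges to $\sum_s\tau_i(\varpi_s)\sigma_s$. By uniqueness of limits,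
\begin{equation}\label{eq:system}
\tau_i(\alpha)\in\sum_{s=1}^d\tau_i(\varpi_s)\,\sigma_s\qquad(1\le i\le d).
\end{equation}

\emph{The matrix $W=(\tau_i(\varpi_s))_{i,s}$ is invertible over $\mathcal O_w$.} Let $W_{is}^0=\operatorname{res}\tau_i(\varpi_s)$, which lies in $k_i=k_\Delta(E\langle z_i\rangle)$. Since $\tau_i$ induces an isomorphism $k'\to k_i$ over $k$, the entries of row $i$ are linearly independent over $k$. The extension $k_i/k$ is regular by (R1) and has transcendence basis $\{\hat z_i\}$ by (R2). For $i\ge2$, $\hat z_i$ is transcendental over $k_\Delta(F_{i-1})$, so by (V8) the entries of row $i$ are linearly independent over $k_\Delta(F_{i-1})$, a field that contains rows $1,\dots,i-1$. We show by induction on $i\le d$ that the first $i$ rows of $W^0$ have a nonzero $i\times i$ minor. For $i=1$ take any entry. Given a nonzero minor of the first $i-1$ rows, adjoin row $i$ and one more column $s$. Expanding along row $i$ writes the new determinant as a $k_\Delta(F_{i-1})$-linear combination of entries of row $i$ in which $W^0_{is}$ has coefficient plus or minus the old minor; so it is nonzero. For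 $i=d$ we get $\det W^0\ne0$, that is, $w(\det W)=0$.

\emph{Counting.} Let $\zeta_s\in\sigma_s$. By \eqref{eq:system}, the vector $(\tau_i\alpha)_i-W(\zeta_s)_s$ has entries in $\mathcal O_w$, hence so does $W^{-1}(\tau_i\alpha)_i-(\zeta_s)_s$. The $s_0$-th entry $\xi$ of $W^{-1}(\tau_i\alpha)_i$ therefore lies in $\sigma_{s_0}\cap(F_d)_\Delta$. By Corollary~\ref{cor:inst}(b) with $c_m=A_{s_0,m}$, the element $\xi$ is transcendental over $\mathcal E$ and $\mathcal E(\xi)$ has residue field $k$. So $\xi$ uses up one unit of transcendence degree without enlarging the residue field: by (V4) and (R2),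
\[ \operatorname{trdeg}(k_\Delta(F_d)/k)\le\operatorname{trdeg}\big((F_d)_\Delta/\mathcal E(\xi)\big)\le d-1 . \]
This contradicts the algebraic independence of $\hat z_1,\dots,\hat z_d\in k_\Delta(F_d)$. Lemma~\ref{lem:old} is proved, and with it Proposition~\ref{prop:step}. \qed

\section{Back-and-forth and the proof of Theorem~\ref{thm:main}}\label{sec:bf}

An isomorphism $f\colon E\to E'$ of full fields is \emph{$R$-preserving} if $R(x,a)\Leftrightarrow R(fx,fa)$ for all $x,a\in E$. Then $x$ is solved in $E$ if and only if $fx$ is solved in $E'$; in particular $E$ is $g$-closed if and only if $E'$ is. Let $\mathcal I$ be the set of $R$-preserving isomorphisms between $g$-closed full fields. Proposition~\ref{prop:step} describes $R$ on $E\langle y\rangle$ in terms of $R$ on $E$ and the field structure, and so field isomorphisms preserve it.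

\begin{lemma}\label{lem:pres}
Let $E,y,F$ be as in Proposition~\ref{prop:step}. Let $f\colon E\to E'$ be an $R$-preserving isomorphism onto an independent full field, $y'\in\mathbb M$ and $F'=E'\langle y'\rangle$, where $y'\in g(fx_0)$ in case (b). Every isomorphism $\tilde f\colon F\to F'$ that extends $f$ and sends $y$ to $y'$ is $R$-preserving, and $F$, $F'$ are independent.
\end{lemma}

\begin{proof}
Proposition~\ref{prop:step} applies to $E',y',F'$ as well: $E'$ is $g$-closed in case (a), and $fx_0$ is unsolved in $E'$ in case (b). So $F$ and $F'$ are independent. Since $\tilde f$ preserves $I$ and $\sim$ and $f$ preserves solvedness in both directions, $x\in F^\infty$ is good if and only if $\tilde fx$ is good.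

Let $x\in F$ and $x'=\tilde fx$. If $v(x)\ge0$, then $R(x,a)$ and $R(x',\tilde fa)$ fail for all $a$, by (P0). If $x$ is deep and not good, then $g(x)\cap F=\emptyset=g(x')\cap F'$, and again both fail. In the remaining cases it suffices to find $z\in g(x)\cap F$ with $\tilde fz\in g(x')$, for then
\[ R(x,a)\iff a-z\in O\iff\tilde fa-\tilde fz\in O\iff R(x',\tilde fa). \]
If $I(x)=i<\infty$, take $z=S_i(x)$ and use (P2) and (F3). If $x$ is good, there are $b\in E^\infty$ with $x\sim b$ and $\beta\in g(b)\cap F$ with $\tilde f\beta\in g(fb)$: either $b$ is solved in $E$ and $\beta\in g(b)\cap E$, or $b=x_0$ and $\beta=y$. Then $x'\sim fb$, and for $i$ large \eqref{eq:shift} shows that $z=\beta+S_i(x)-S_i(b)$ lies in $g(x)$ and that $\tilde fz=\tilde f\beta+S_i(x')-S_i(fb)$ lies in $g(x')$.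
\end{proof}

\begin{lemma}\label{lem:close}
Every $R$-preserving isomorphism $f\colon E\to E'$ of independent full fields extends to a member of $\mathcal I$.
\end{lemma}

\begin{proof}
Let $x_0\in E$ be unsolved in $E$. Then $x_0$ is deep and $fx_0$ is unsolved in $E'$. Pick $z\in g(x_0)$ and $z'\in g(fx_0)$. By Lemmas~\ref{lem:point} and~\ref{lem:pres}, $f$ extends to an $R$-preserving isomorphism $E\langle z\rangle\to E'\langle z'\rangle$ of independent full fields, and $x_0$ is solved in $E\langle z\rangle$. Enumerate the elements of $E$ of negative value in order type at most $\kappa$ and treat them one after the other, skipping those already solved and taking unions at limit stages. This gives an extension $f_1\colon E_1\to E_1'$ of the same kind such that all elements of $E$ of negative value are solved in $E_1$. Repeating this $\omega$ times and taking the union gives an $R$-preserving isomorphism of full fields whose domain, and hence whose range, is $g$-closed.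
\end{proof}

\begin{proposition}\label{prop:bf}
Let $f\colon E\to E'$ be in $\mathcal I$.
\begin{itemize}
\item[(i)] If $y,y'\in\mathbb M$ and $f\cup\{(y,y')\}$ is $\mathcal L_{\mathrm{ring}}$-elementary, then some member of $\mathcal I$ extends $f\cup\{(y,y')\}$.
\item[(ii)] The map $f$ is $\mathcal L$-elementary.
\end{itemize}
\end{proposition}

\begin{proof}
(i) By (T1) and (F4), $f\cup\{(y,y')\}$ extends to an isomorphism $E\langle y\rangle\to E'\langle y'\rangle$. The $g$-closed fields $E,E'$ are independent, so Lemma~\ref{lem:pres} in case (a) and Lemma~\ref{lem:close} apply.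

(ii) Let $y\in\mathbb M$. Since $f$ is $\mathcal L_{\mathrm{ring}}$-elementary by (F3), it carries the $\mathcal L_{\mathrm{ring}}$-type of $y$ over $E$ to a finitely satisfiable set of formulas over the small set $E'$, which is realized by some $y'$. By (i), $f$ extends to a member of $\mathcal I$ with $y$ in its domain. As $\mathcal I$ is closed under inverses, there is also an extension with $y$ in its range. Now apply (T2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) Let $M\equiv\mathcal K$ and let $\varphi(x)$ be an $\mathcal L$-formula in one variable with parameters in $M$. Take $\kappa=|M|$ and a $\kappa^+$-saturated elementary extension $\mathbb M$ of $M$. Then $M$ is a $g$-closed full field and $\mathrm{id}_M\in\mathcal I$. If $y,y'\in\mathbb M$ have the same $\mathcal L_{\mathrm{ring}}$-type over $M$, then by Proposition~\ref{prop:bf} the map $\mathrm{id}_M\cup\{(y,y')\}$ extends to an $\mathcal L$-elementary map, so $\mathbb M\models\varphi(y)\leftrightarrow\varphi(y')$. By (T3), $\varphi$ is equivalent in $\mathbb M$, hence in $M$, to an $\mathcal L_{\mathrm{ring}}$-formula over $M$.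

(2) If $I\le N$ on $D$, then $h(x)=S_{I(x)}(x)$ is definable: it equals $S_i(x)$ on the definable set $\{x\in D:I(x)=i\}$ for $i=0,\dots,N$.

Conversely, suppose that $I$ is unbounded on $D$ and that $h\colon D\to K$ is $\mathcal L$-definable with $h(x)\in g(x)$ for all $x\in D$. Take $\kappa=|K|$ and a $\kappa^+$-saturated elementary extension $\mathbb M$ of $\mathcal K$, and interpret $D$ and $h$ in $\mathbb M$ by the same formulas. For each $n$ there is $x\in D$ with $\ell^n\mid v(x)$, so by saturation there is a deep $x\in D(\mathbb M)$. The field $K$ is full and $g$-closed, and $K^\infty=\emptyset$ because deep elements have value below $\mathbb Z=v(K^\times)$. Let $E=K\langle x\rangle$. By Proposition~\ref{prop:step} in case (a), $E$ is independent and, as there are no good elements, $x$ is unsolved in $E$. Let $z=h(x)\in g(x)$ and $z'=z+1\in g(x)$. By Lemma~\ref{lem:point}, $\mathrm{id}_E$ extends to an isomorphism $E\langle z\rangle\to E\langle z'\rangle$ with $z\mapsto z'$. By Lemma~\ref{lem:pres} in case (b) and Lemma~\ref{lem:close} it extends further to some $f^*\in\mathcal I$, which is $\mathcal L$-elementary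 by Proposition~\ref{prop:bf}. Since $f^*$ fixes $x$ and the parameters of $h$, which lie in $K$, the equation $h(x)=z$ implies $h(x)=z'$. This is absurd.
\end{proof}

The value group $\mathbb Z$ of the standard field enters twice: it makes $I(x)$ finite, so that $g$ is defined by finite sums, and it gives $K^\infty=\emptyset$, so that naming elements of $K$ as parameters does not help to solve a deep $x$.

\section{Finite fibers}\label{sec:finite}

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
Choosing one coordinate at a time as in the introduction keeps the fibers finite, so we may take $n=1$.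

\emph{The fiber sizes are bounded.} Otherwise, by compactness, some elementary extension $M'$ of $M$ has an infinite fiber. In $M$ no fiber contains a ball, since balls are infinite; this is a first-order statement, so it holds in $M'$. By $P$-minimality the infinite fiber is an $\mathcal L_{\mathrm{ring}}$-definable subset of $M'$, and an infinite $\mathcal L_{\mathrm{ring}}$-definable subset of a $p$-adically closed field has nonempty interior (Macintyre). This is a contradiction. Let $k_0$ bound the fiber sizes.

\emph{A substitute for the order.} Let $v$, $O$ be the valuation and valuation ring of $M$, $\pi_M$ an element of least positive value $1$, and $q$ the size of the residue field. As $v(p)$ is an integer multiple of $1$, there is $j\in\mathbb N$ with $j>v(k)$ for $1\le k\le k_0$. Let $N=(q-1)p^{j}$. The $N$-th powers of units lie in $1+\pi_M^jO$: the $(q-1)$-th power of a unit lies in $1+\pi_MO$, and for $a\ge1$ the binomial formula shows that $p$-th powers of elements of $1+\pi_M^aO$ lie in $1+\pi_M^{a+1}O$. The group $P_N$ of nonzero $N$-th powers has finite index in $M^\times$, because this holds in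 finite extensions of $\mathbb Q_p$ and the index is a first-order property. Fix an ordering of the cosets of $P_N$; each is definable.

\emph{Shrinking a finite set.} Let $A\subseteq M$ with $2\le|A|=k\le k_0$, and let $\mu=\frac1k\sum_{a\in A}a$. Define $A'\subseteq A$ as follows.
\begin{itemize}
\item If the values $v(a-\mu)$, $a\in A$, with $v(0)=\infty$, are not all equal, let $A'$ be the set of $a$ with $v(a-\mu)$ minimal.
\item Otherwise all $a-\mu$ are nonzero, as $k\ge2$, and of the same value. Let $A'$ be the set of $a$ for which $a-\mu$ lies in the least coset of $P_N$ that occurs.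
\end{itemize}
In both cases $A'\ne\emptyset$, and in the first $A'\neq A$. Suppose $A'=A$ in the second case, and fix $a'\in A$. Each quotient $(a-\mu)/(a'-\mu)$ is an $N$-th power of value $0$, hence the $N$-th power of a unit, and lies in $1+\pi_M^jO$. Then $0=\sum_{a\in A}(a-\mu)\in(a'-\mu)(k+\pi_M^jO)$, which is impossible as $v(k)<j$. So $A'$ is a nonempty proper subset of $A$.

Since sizes are bounded by $k_0$, the operation $A\mapsto A'$ (with $A'=A$ for $|A|=1$) is definable uniformly in families. Applying it $k_0$ times to $X_x$ leaves a single element $f(x)$.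
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKN}
Pablo Cubides Kovacsics and Kien Huu Nguyen,
\emph{An example of a $P$-minimal structure without definable Skolem functions},
arXiv:1605.00945 (2016).

\bibitem{PR}
Prestel and Roquette,
\emph{Formally $p$-adic fields},
Lecture Notes in Mathematics 1050.

\end{thebibliography}
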